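# Isolated cones in the height filtration of $\mathrm{Cones}(d)^+$

## 1. The guess: finitely many new pieces at each height

Take a cone generated by lattice vectors, and let it grow by one lattice generator at a time. Impose a ceiling: at no moment may the cone need a generator above height $h$. The cones obeying the ceiling form a partially ordered set, hence a topological space. When the ceiling is raised from $j$ to $j+1$, the space changes. There is a large symmetry group, the integral affine maps, so the natural guess is that *up to symmetry the change is finite*: the relative homology is a finitely generated module over the group ring. We first make the guess precise and check it in dimensions one and two, where it holds in the strongest possible form. Then we shall see that it is false, already for $H_0$, in every dimension $d\ge 14$.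

**Definition (cones, Hilbert basis).** All cones are pointed, rational and finitely generated; all polytopes are convex. For a cone $C\subset\mathbb R^d$ the monoid $C\cap\mathbb Z^d$ has a unique minimal generating set, namely the set of its indecomposable elements (nonzero elements that are not a sum of two nonzero elements). It is the Hilbert basis $\mathrm{Hilb}(C)$.

For example, let $C\subset\mathbb R^2$ be spanned by $(1,3)$ and $(2,3)$. The determinants of $(1,3),(1,2)$ and of $(1,2),(2,3)$ are $\pm1$, so $C$ is split by $(1,2)$ into two cones spanned by bases of $\mathbb Z^2$. Hence $(1,3),(1,2),(2,3)$ generate $C\cap\mathbb Z^2$. None can be dropped: $(1,3)$ and $(2,3)$ are primitive vectors on the boundary rays, and $(1,2)$ has smaller second coordinate than both of the others. So $\mathrm{Hilb}(C)=\{(1,3),(1,2),(2,3)\}$.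

**Definition (the order).** $\mathrm{Cones}(d)$ is the set of cones in $\mathbb R^d$, with $D<C$ if and only if there is a finite sequence $D=C_0\subset C_1\subset\dots\subset C_n=C$ of cones with
$$C_i\cap\mathbb Z^d=\big(C_{i-1}\cap\mathbb Z^d\big)+\mathbb Z_{\ge0}\,x\quad\text{for some }x\in C_i\setminus C_{i-1},\qquad i=1,\dots,n .$$
We call each $C_{i-1}\subset C_i$ a *step*. In the example, the cone spanned by $(1,3),(1,2)$ lies one step below $C$, with $x=(2,3)$. In every step $x$ is a lattice vector, since $x=0+1\cdot x\in C_i\cap\mathbb Z^d$.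

**Definition (the filtration).** The *height* of a vector is its last coordinate. $\mathrm{Cones}(d)^+$ is the subposet of nonzero cones in $(\mathbb R^{d-1}\times\mathbb R_{>0})\cup\{0\}$. For a natural number $h$, let $X^{(h)}=\mathrm{Cones}(d)^{(h)}$ be the set of nonzero $C\in\mathrm{Cones}(d)^+$ with $\mathrm{Hilb}(C)\subset\mathbb R^{d-1}\times[0,h]$. It is ordered as above, but *all intermediate cones $C_i$ must lie in $X^{(h)}$ too*.

The inclusions $X^{(h)}\hookrightarrow X^{(h+1)}$ are monotone but need not be embeddings of subposets: two cones may become comparable only when the ceiling rises. Still, writing $|X|$ for the geometric realization of the complex of finite chains of $X$, they induce simplicial embeddings $|X^{(1)}|\hookrightarrow|X^{(2)}|\hookrightarrow\cdots$, and the colimit of the filtration is $\mathrm{Cones}(d)^+$.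

A lattice polytope $P\subset\mathbb R^{d-1}$ is *normal* if for every $c\in\mathbb N$ each lattice point of $cP$ is a sum of $c$ lattice points of $P$. Via $P\mapsto\mathbb R_{\ge0}(P,1)$ the elements of $X^{(1)}$ are exactly the normal lattice polytopes.

**Definition (the symmetry).** $\Gamma=\mathrm{Aff}_{d-1}(\mathbb Z)$ is the group of affine automorphisms of $\mathbb R^{d-1}$ that map $\mathbb Z^{d-1}$ bijectively onto itself. The map $x\mapsto Ax+b$ acts on $\mathbb R^d$ by $(x,y)\mapsto(Ax+by,y)$, so $\Gamma$ is the group of automorphisms of $\mathbb Z^d$ that preserve the height. It acts on every $X^{(h)}$, and the relative homology groups are $\mathbb Z[\Gamma]$-modules.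

The problem is taken from Joseph Gubeladze, "Normal polytopes: between discrete, continuous, and random", arXiv:2206.06306 (2022). It asks to prove or disprove the following conjecture. For every $d,i,j$:

(a) the order relation in $\mathrm{Cones}(d)$ is the inclusion order and, thus, $|\mathrm{Cones}(d)^+|$ is contractible;

(b) the relative groups $H_i\big(|X^{(j+1)}|,|X^{(j)}|\big)$ (integral singular homology) are finitely generated $\mathbb Z[\Gamma]$-modules.

Our subject is (b). Nothing below depends on (a), and these notes do not decide it.

## 2. Dimensions one and two: Farey intervals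

**Proposition 1.** For $d\le2$, all relative groups in (b) vanish.

**Proof.** For $d=1$ the only nonzero cone allowed is $\mathbb R_{\ge0}$, so every $X^{(h)}$ with $h\ge 1$ is a single point.

Let $d=2$. Cones in $\mathrm{Cones}(2)^+$ correspond to intervals $[a,b]$ with $a\le b$ rational: the cone over $[a,b]$ is $\{(x,y): y\ge 0,\ ay\le x\le by\}$. For $b\in\mathbb Q$ let $v_b$ be the primitive lattice vector of positive height on the ray over $b$; its height is the denominator of $b$. Let $F_h$ be the set of rationals with denominator at most $h$.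

**Step 1: consecutive elements of $F_h$ give bases.** This is the classical Farey property. Let $b<b'$ be consecutive in $F_h$ and suppose $v_b,v_{b'}$ is not a basis of $\mathbb Z^2$. Then there is a nonzero lattice point $w=\alpha v_b+\beta v_{b'}$ with $0\le\alpha,\beta<1$, and $\alpha,\beta>0$ because $v_b,v_{b'}$ are primitive. Replacing $w$ by $v_b+v_{b'}-w$ if necessary, we may assume $\alpha+\beta\le1$. Then $w$ has height at most $h$ and lies over a rational strictly between $b$ and $b'$, which contradicts consecutiveness.

**Step 2: the elements of $X^{(h)}$ are the intervals with endpoints in $F_h$.** If $a,b\in F_h$, the finitely many points of $F_h\cap[a,b]$ cut the cone over $[a,b]$ into cones spanned by bases (or it is a single ray). So its lattice points are generated by the $v_c$ with $c\in F_h\cap[a,b]$, all of height at most $h$, and the Hilbert basis is among these. Conversely, $v_a$ and $v_b$ are indecomposable in the cone over $[a,b]$, because a sum of two elements of the cone lies on a boundary ray only if both summands do. So a cone in $X^{(h)}$ has $a,b\in F_h$.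

**Step 3: the order is inclusion.** Let $a\le b$ be in $F_h$ and let $b'$ be the successor of $b$ in $F_h$. A lattice point over $[a,b']$ lies over $[a,b]$ or over $[b,b']$, and in the second case it is in $\mathbb Z_{\ge0}v_b+\mathbb Z_{\ge0}v_{b'}$ by Step 1. So $[a,b]\subset[a,b']$ is a step within $X^{(h)}$, with $x=v_{b'}$. The left end is similar. Since only finitely many elements of $F_h$ lie in a bounded interval, any inclusion of intervals in $X^{(h)}$ is a chain of such steps.

**Step 4: contractibility.** Any two intervals in $X^{(h)}$ lie in a common one, for instance one with integer endpoints. So $X^{(h)}$ is a nonempty directed poset: every finite subcomplex of $|X^{(h)}|$ has its vertices below a common element, hence is contractible inside $|X^{(h)}|$. All homotopy groups vanish and $|X^{(h)}|$ is contractible. The long exact sequence of the pair then gives vanishing relative groups. $\square$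

## 3. Deleting a generator, and a polytope where it fails

Look at $i=0$ in general. From the exact sequence of the pair,
$$H_0(|X^{(h)}|,|X^{(h-1)}|)=\mathrm{coker}\big(H_0(|X^{(h-1)}|)\to H_0(|X^{(h)}|)\big)=\mathbb Z[S], \tag{1}$$
where $S$ is the set of components of $|X^{(h)}|$ that do not meet $|X^{(h-1)}|$. To prove the guess for $i=0$ we want to connect new cones to old ones, and the obvious move is to shrink a cone.

**Lemma 2 (deletion).** Let $C$ be a cone with at least two Hilbert basis elements, $x$ the primitive lattice vector on an extreme ray of $C$, and $D_x$ the cone spanned by $\mathrm{Hilb}(C)\setminus\{x\}$. Then $D_x\subset C$ is a step.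

*Proof.* Since $x$ is on an extreme ray, it is in $\mathrm{Hilb}(C)$, and it is the only Hilbert basis element on that ray. A nonnegative combination of elements of $C$ that lies on an extreme ray uses only elements of that ray, so $x\notin D_x$. As $\mathrm{Hilb}(C)$ generates $C\cap\mathbb Z^d$, we get $C\cap\mathbb Z^d=D_x\cap\mathbb Z^d+\mathbb Z_{\ge0}x$. $\square$

Suppose that deletion always kept us in $X^{(h)}$, with $h\ge2$ and $d\ge2$. Each deletion lowers the finite number of lattice points of $C$ of height at most $h$, so we would arrive at a ray $\mathbb R_{\ge0}v$ with $v$ primitive of height at most $h$. If $v$ has height exactly $h$, the height induces a surjection $\mathbb Z^d/\mathbb Zv\to\mathbb Z/h$, so some basis element of $\mathbb Z^d/\mathbb Zv\cong\mathbb Z^{d-1}$ has nonzero image. Lift it to $w\in\mathbb Z^d$ with height in $[1,h-1]$. Then $v,w$ is part of a basis of $\mathbb Z^d$, so the rays of $v$ and $w$ both lie one step below the cone spanned by $v,w$, and the ray of $w$ is in $X^{(h-1)}$. So $S$ would be empty and the relative $H_0$ would vanish.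

The weak point is exactly this: $D_x\subset C$ is always a step in $\mathrm{Cones}(d)$, but **$D_x$ may have Hilbert basis elements of height above $h$**, and then the step is forbidden in $X^{(h)}$. Here is a small instance with $d=4$, $h=1$. Let
$$T=\mathrm{conv}\{0,\ e_1,\ e_2,\ v\},\quad v=(1,1,2),\qquad y=(1,1,1),\qquad P=\mathrm{conv}(T\cup\{y\}).$$
From $2y+0=e_1+e_2+v$ we see that $y\notin T$ and that the segment from $0$ to $y$ crosses the triangle $e_1e_2v$. So $P$ is triangulated by the three simplices spanned by $0,y$ and two of $e_1,e_2,v$. The determinants of $(y,e_1,e_2)$, $(y,e_1,v)$, $(y,e_2,v)$ are $\pm1$, so the three simplices are unimodular. Hence $P$ is normal with lattice points $0,e_1,e_2,v,y$. Delete the vertex $y$: what remains is $T$, and $(1,1,1)=\frac12(0+e_1+e_2+v)\in 2T$ is not a sum of two of $0,e_1,e_2,v$, since such sums have even third coordinate. So deleting $y$ is forbidden in $X^{(1)}$. (Deleting $0$ is allowed: $y,e_1,e_2,v$ span a unimodular simplex, because its normalized volume is that of $P$ minus that of $T$, that is $3-2=1$.)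

One forbidden deletion does no harm. To refute the guess, we look for cones for which *every* step down and *every* step up is forbidden by the ceiling, infinitely many of them up to $\Gamma$.

**Theorem 3.** For $d=14$, $j=6$, $i=0$, the $\mathbb Z[\Gamma]$-module $H_0(|X^{(7)}|,|X^{(6)}|)$ is not finitely generated.

**Theorem 4 (stronger form).** Let $d\ge14$ and let $j=6$ or $j\ge186$. Then $X^{(j+1)}$ contains infinitely many $\Gamma$-orbits of elements $C\notin X^{(j)}$ that are comparable to no other element of $X^{(j+1)}$. Consequently $H_0(|X^{(j+1)}|,|X^{(j)}|)$ has a direct summand $\bigoplus_{n\ge42}\mathbb Z[\Gamma/\Gamma_n]$ with all $\Gamma_n$ finite. Its $\Gamma$-coinvariants are free abelian of infinite rank, so it is not finitely generated over $\mathbb Z[\Gamma]$.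

Theorem 3 is the case $d=14$, $j=6$ of Theorem 4. So (b) fails, and the conjecture as stated is false. Part (b) for $3\le d\le13$ is not settled here.

## 4. Lattice boxes are never maximal

To get infinitely many orbits one needs a length parameter, so boxes are a natural first try. Let $n_1,\dots,n_r\ge1$ and let $C=\{(x,s):s\ge0,\ 0\le x_i\le n_is\}$ be the cone over the box $\prod[0,n_i]$, which is normal: $C\in X^{(1)}$ with $d=r+1$. It is not maximal. Put $y=(n_1+1,0,\dots,0;1)$ and $\ell(x,s)=x_1-n_1s$, so $\ell\le0$ on $C$ and $\ell(y)=1$, while $y$ satisfies all other inequalities of $C$. Let $C'=C+\mathbb R_{\ge0}y$ and $F=C\cap\{\ell=0\}$. If $p=c+\rho y\in C'$ (with $c\in C$, $\rho\ge0$) has $\ell(p)\le0$, then $p$ satisfies all inequalities and $p\in C$. If $\ell(p)>0$, put $\rho'=-\ell(c)\in[0,\rho)$; then $c+\rho'y\in F$ and $p=(c+\rho'y)+\ell(p)\,y$. For a lattice point $p$ the number $\ell(p)$ is an integer, so $p-\ell(p)y\in F\cap\mathbb Z^d$. Hence $C'\cap\mathbb Z^d=C\cap\mathbb Z^d+\mathbb Z_{\ge0}y$, and $C<C'$ in $X^{(1)}$.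

The argument uses one thing: a lattice point $y$ of allowed height, at lattice distance exactly $1$ from one wall and on the right side of the other walls. To forbid upward steps we want walls whose distance-$1$ lattice points all sit *above* the ceiling $h$, while allowed lattice points outside are at distance at least $2$. The remedy is to *pad* the boxes by a fractional amount. The padding will be $\frac35\eta(s)$ on each side of a box over a point $s$ of a $7$-dimensional cone, with $\eta$ an integral form, and $5$ kinds of lattice points $s$ according to $\eta(s)$ mod $5$.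

## 5. A lattice with five classes

The purpose of this section is a lattice over which the padded boxes have a simple Hilbert basis.

Let $\mathbf 1=(1,\dots,1)\in\mathbb R^7$, $e_1,\dots,e_7$ the standard basis, $K=\mathbb R^7_{\ge0}$, and
$$\Lambda=\Big\{s\in\mathbb R^7:\ \exists\,c\in\mathbb Z\text{ with } z:=s-\tfrac c5\mathbf 1\in\mathbb Z^7,\ \textstyle\sum z_i\equiv c \bmod 2\Big\}.$$
Replacing $c$ by $c+5l$ changes $\sum z_i$ by $-7l\equiv5l$ mod $2$. So the condition depends only on $c$ mod $5$, the *class* of $s$. The set $\Lambda$ is closed under addition and negation, lies in $\frac15\mathbb Z^7$ and contains all $e_i+e_j$, so it is a lattice of rank $7$. On $\Lambda$ we have $5s_i\in\mathbb Z$ and $s_i-s_j\in\mathbb Z$. For example $\frac25\mathbf 1\in\Lambda$ (take $c=2$, $z=0$), while $\frac15\mathbf 1\notin\Lambda$ (with $c=1$, $z=0$ the parities differ), but $\frac15\mathbf1+e_j\in\Lambda$.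

Put $\eta(s)=\frac52\sum s_i=\frac12\big(7c+5\sum z_i\big)$. Since $7c+5\sum z_i\equiv12c\equiv0$ mod $2$, this is an integer, and $2\eta(s)\equiv 7c\equiv2c$ mod $5$ gives $\eta(s)\equiv c$ mod $5$. Let
$$G=\{e_i+e_j:1\le i\le j\le7\}\cup\{\theta\}\cup\{\omega_1,\dots,\omega_7\},\qquad \theta=\tfrac25\mathbf 1,\quad \omega_j=\tfrac15\mathbf 1+e_j ,$$
a subset of $K\cap\Lambda$. For $s\in K\cap\Lambda$ put $M(s)=\lfloor\frac35\eta(s)\rfloor$ and $f(s)=\frac35\eta(s)-M(s)$; the latter depends only on the class.

| class $c$ | 0 | 1 | 2 | 3 | 4 |
|---|---|---|---|---|---|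
| $f$ | $0$ | $\frac35$ | $\frac15$ | $\frac45$ | $\frac25$ |

| $g$ | $e_i+e_j$ | $\omega_j$ | $\theta$ |
|---|---|---|---|
| class | $0$ | $1$ | $2$ |
| $\eta(g)$ | $5$ | $6$ | $7$ |
| $M(g)$ | $3$ | $3$ | $4$ |

**Lemma 5.** The indecomposable elements of $K\cap\Lambda$ are exactly the elements of $G$. Every $s\in K\cap\Lambda$ can be written $s=\sum_lg_l$ with $g_l\in G$ and $\sum_lM(g_l)=M(s)$.

*Proof.* Choose $c\in\{0,\dots,4\}$. All $s_i\ge0$ have fractional part $c/5$, so $z\in\mathbb Z^7_{\ge0}$ and $\sum z_i\equiv c$ mod $2$. A vector in $\mathbb Z_{\ge0}^7$ with even sum is a sum of vectors $e_i+e_j$; call such a vector "even". If $c$ is odd, then $\sum z_i$ is odd and some $z_j\ge1$. So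
$$
\begin{aligned}
c=0:&\ s=\text{even}; & c=2:&\ s=\theta+\text{even}; & c=4:&\ s=2\theta+\text{even};\\
c=1:&\ s=\omega_j+\text{even}; & c=3:&\ s=\theta+\omega_j+\text{even}. &&
\end{aligned}
$$
In each case $\sum f(g_l)=f(s)$; the only cases to check are $\frac15+\frac15=\frac25$ for $c=4$ and $\frac15+\frac35=\frac45$ for $c=3$. Since $\eta$ is additive, $\sum M(g_l)=M(s)$. So $G$ generates $K\cap\Lambda$, and every nonzero element has $\eta\ge5$. A sum of two nonzero elements has $\eta\ge10>7$, so the elements of $G$ are indecomposable. $\square$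

Not every decomposition respects $M$. The element $2e_a+\theta$ has $\eta=12$ and $M=\lfloor\frac{36}5\rfloor=7=3+4$. But $2e_a+\theta$ is also $\omega_a+\omega_a$, and $M(\omega_a)+M(\omega_a)=6$. This loss of one unit will block the deletions.

## 6. Height forms

We need a height on $\Lambda$ with maximum value $h$ on $G$ and so large on $G$ that two elements never fit under the ceiling together.

**Definition.** The pair $(\kappa,h)$ is *admissible* if $h\ge7$, $\kappa\in\mathrm{Hom}(\Lambda,\mathbb Z)$ is surjective, $\frac h2<\kappa(g)\le h$ for all $g\in G$, and $\kappa(\theta)=h$.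

**Lemma 6.** $(\eta,7)$ is admissible. For every $h\ge187$ there is $\kappa$ with $(\kappa,h)$ admissible.

*Proof.* On $G$ the form $\eta$ takes the values $5,6,7$, all above $\frac72$, with $\eta(\theta)=7$; it is surjective since $5$ and $6$ are coprime.

For $h\ge187$ choose $m\in\{0,\dots,6\}$ with $2m\equiv h$ mod $7$, put $N=(h-2m)/7\ge25$ and
$$\kappa(s)=N\eta(s)+5ms_1+(s_1-s_2),$$
which is integral on $\Lambda$. Then $\kappa(\theta)=7N+2m=h$, and
$$\kappa(e_i+e_j)\in[5N-2,\;5N+10m+2],\qquad \kappa(\omega_j)\in[6N+m-1,\;6N+6m+1].$$
Each upper end is at most $7N+2m=h$ precisely when $N\ge4m+1$, which holds because $N\ge25$ and $m\le6$. For the lower ends, $5N-2>\frac h2=\frac72N+m$ means $3N>2m+4$, and $6N+m-1>\frac72N+m$ means $\frac52N>1$; both hold. For surjectivity, a common divisor of $\kappa(e_3+e_4)=5N$, $\kappa(e_1+e_3)=5N+5m+1$ and $\kappa(\omega_3)=6N+m$ divides $5m+1$ and $N+m$. Hence it divides $5(N+m)-5N=5m$, and so it divides $1$. $\square$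

From now on fix an admissible $(\kappa,h)$, extend $\kappa$ linearly to $\mathbb R^7$, and put $\kappa_i=\kappa(e_i)=\frac12\kappa(2e_i)$. Then
$$\tfrac h4<\kappa_i\le\tfrac h2, \tag{2}$$
so $\kappa>0$ on $K\setminus\{0\}$. By Lemma 5 every nonzero element of $K\cap\Lambda$ has $\kappa>\frac h2$, so a sum of two of them has $\kappa>h$. Therefore
$$\text{the nonzero } s\in K\cap\Lambda\text{ with }\kappa(s)\le h\text{ are exactly the elements of }G. \tag{3}$$

## 7. Padded boxes over $K$

Let $r=d-7\ge7$ and $L=\mathbb Z^r\times\Lambda$. The map $(x,s)\mapsto\kappa(s)$ is a surjection $L\to\mathbb Z$, so its kernel is a direct summand of rank $d-1$, and there is an isomorphism $L\cong\mathbb Z^d$ carrying this map to the last coordinate. We use it to regard $X^{(h)}$ as a poset of cones in $\mathbb R^r\times\mathbb R^7$ with lattice $L$ and height $\kappa(s)$. For $(x,s)$ we call $s$ the *degree*.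

Put
$$c_i(s)=5(h+1)s_i+\kappa(s)\quad(1\le i\le7),\qquad c_i(s)=\kappa(s)\quad(7<i\le r).$$
These forms are integral on $\Lambda$ and satisfy $c_i\ge\kappa$ on $K$. For $n\ge42$ let
$$C=C_n=\Big\{(x,s):\ s\in K,\ -\tfrac35\eta(s)\le x_i\le\tfrac35\eta(s)+n\,c_i(s),\ i=1,\dots,r\Big\}.$$
It is rational and full-dimensional. The fiber over $s=0$ is $\{0\}$, so $\kappa>0$ on $C\setminus\{0\}$ and $C$ is pointed. For $s\in K$ let $C_s$ be the fiber over $s$, a real box. For $s\in K\cap\Lambda$ the lattice points of the fiber form the integer box
$$B(s)=\prod_{i=1}^r\big[-M(s),\,M(s)+n\,c_i(s)\big]\cap\mathbb Z^r .$$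
For a sign vector $\varepsilon\in\{+,-\}^r$ let $v_\varepsilon(s)$ be the corner of $B(s)$ with $i$-th coordinate $M(s)+nc_i(s)$ if $\varepsilon_i=+$ and $-M(s)$ if $\varepsilon_i=-$. Thus $f(s)$ is the width of the gap on each side between the integer box $B(s)$ and the real box $C_s$.

**Lemma 7.** $\mathrm{Hilb}(C)=H:=\{(x,g):g\in G,\ x\in B(g)\}$. Every nonzero element of $C\cap L$ of height at most $h$ lies in $H$. Hence $C\in X^{(h)}$, and $C\notin X^{(h-1)}$.

*Proof.* Let $s=\sum g_l$ be as in Lemma 5. Then $M$ and all $c_i$ are additive on this sum. Integer intervals add by adding endpoints, so $B(s)=\sum_lB(g_l)$, and $H$ generates $C\cap L$. If an element $(x,g)$ of $H$ were a sum of two nonzero elements of $C\cap L$, their degrees would be nonzero, because the fiber over $0$ is $\{0\}$, and $g$ would be decomposable. So $H$ is the Hilbert basis. A nonzero element of $C\cap L$ of height at most $h$ has nonzero degree in $K\cap\Lambda$, so its degree is in $G$ by (3). The elements over $\theta$ have height $h$, so $C\notin X^{(h-1)}$. $\square$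

**Lemma 8.** $C$ is generated as a real cone by $V=\{(v_\varepsilon(2e_a),2e_a):\varepsilon\in\{+,-\}^r,\ 1\le a\le7\}\subset H$.

*Proof.* The endpoints of $C_s$ are linear in $s$, so $C_s=\sum_a\frac{s_a}2C_{2e_a}$ for $s\in K$. Since $\frac35\eta(2e_a)=3=M(2e_a)$ there is no gap over $2e_a$, and $C_{2e_a}$ is the convex hull of the corners $v_\varepsilon(2e_a)$. $\square$

## 8. No step down from $C_n$

Suppose $D\in X^{(h)}$, $D\subset C$ and $C\cap L=D\cap L+\mathbb Z_{\ge0}x$ with $x\in C\setminus D$. We derive a contradiction.

**Step 1: identify $x$ and $D$.** The purpose is to show that a step down is the deletion of a corner over some $2e_a$. We know $x\in L$. Each $p\in H$ has the form $p=y+kx$ with $y\in D\cap L$ and $k\ge0$. As $p$ is indecomposable, either $p=y\in D$ or $p=x$. So $H\setminus\{x\}\subset D$. If $x\notin V$, then $V\subset D$, and $C\subset D$ by Lemma 8, which is impossible. So $x=(v_\varepsilon(2e_a),2e_a)$ for some $\varepsilon$ and $a$.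

Now the ceiling enters. Since $D\in X^{(h)}$, the elements of $\mathrm{Hilb}(D)$ are nonzero elements of $C\cap L$ of height at most $h$, so they lie in $H$ by Lemma 7, and $x\notin D$. Hence $D\cap L$ is generated by $H\setminus\{x\}$.

**Step 2: a lattice point forced into $D$.** Let $t=2e_a+\theta$, so $\eta(t)=12$ and $M(t)=7$. Then
$$t=\sum_{j\ne a}\tfrac25(e_a+e_j),$$
since the coefficient of $e_a$ is $6\cdot\frac25=2+\frac25$. No $e_a+e_j$ with $j\neq a$ equals $2e_a$, so all of $B(e_a+e_j)\times\{e_a+e_j\}$ lies in $D$. There is no gap over $e_a+e_j$, since $\frac35\cdot5=3$, so $C_{e_a+e_j}\times\{e_a+e_j\}\subset D$. Adding up with coefficients $\frac25$, we see that the fiber of $D$ over $t$ contains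
$$\prod_{i=1}^r\big[-\tfrac{36}5,\ \tfrac{36}5+n\,c_i(t)\big]=C_t .$$
In particular $z:=(v_\varepsilon(t),t)\in D\cap L$.

**Step 3: $z$ is not generated without $x$.** Write $z=\sum_l(x_l,g_l)$ with $(x_l,g_l)\in H\setminus\{x\}$. In a coordinate with $\varepsilon_i=+$ we get $M(t)+nc_i(t)\le\sum_l\big(M(g_l)+nc_i(g_l)\big)$; in one with $\varepsilon_i=-$ we get $-M(t)\ge-\sum_lM(g_l)$. Either way
$$\sum_lM(g_l)\ge M(t)=7. \tag{4}$$
Since $\sum\eta(g_l)=12$ with all $\eta(g_l)\in\{5,6,7\}$, there are exactly two summands, with values $6+6$ or $5+7$.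

If the values are $6+6$, then $\sum M(g_l)=3+3=6<7$, which contradicts (4).

If they are $5+7$, the degrees are some $e_i+e_j$ and $\theta$, and $e_i+e_j=t-\theta=2e_a$. So the summands are $(x_1,2e_a)$ and $(x_2,\theta)$. Since $3+4=7$, there is equality in every coordinate, hence $x_1=v_\varepsilon(2e_a)$. Then $(x_1,2e_a)=x$, a contradiction.

So no such $D$ exists. Only the ceiling prevents the step: the elements of $V$ are primitive vectors on extreme rays of $C$, so by Lemma 2 the cone $D_x$ is one step below $C_n$ in $\mathrm{Cones}(d)$. By the argument above $D_x$ has a Hilbert basis element of height above $h$.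

## 9. No step up from $C_n$: new degree outside $K$

Suppose now $C'\in X^{(h)}$, $C\subset C'$ and $C'\cap L=C\cap L+\mathbb Z_{\ge0}y$ with $y=(x^0,s)\in C'\setminus C$. Again $y\in L$. The monoid $C'\cap L$ is generated by $H\cup\{y\}$, so $\mathrm{Hilb}(C')\subset H\cup\{y\}$. Moreover $y\in\mathrm{Hilb}(C')$, since otherwise $H$ would generate $C'\cap L$ and $y$ would be in $C$. Hence
$$1\le\kappa(s)\le h. \tag{5}$$

In this section $s\notin K$. Here is the plan. In a degree $t=k+s$ with $k,t\in K$ we know two boxes of lattice points of $C'$: the box $B(t)$ from $C$, and the shifted box $x^0+B(k)$ from $y+C$. We arrange that no other multiple of $y$ can contribute in degree $t$. If the two boxes cross, each being longer than the other in one direction, then a midpoint of two lattice points, one from each, lies in neither box, although it lies in $C'$ by convexity. The terms $5(h+1)s_i$ in $c_i$ are there to make the boxes cross: with $c_i=\kappa$ for all $i$, the length difference would be $n\kappa(s)$ plus a term independent of $n$ for every $i$, positive in all directions for large $n$. This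 is where $r\ge7$ is used, so that each coordinate of $s$ has its own box direction.

**Step 1: bounds on $s$.** The purpose is to find directions $p,q$ in which $c_p(s)$ is clearly negative and $c_q(s)$ clearly positive. Let $s_i^\pm$ be the positive and negative parts, $P=\sum s_i^+$, $Q=\sum s_i^-$ and $\delta=\max_is_i^-$. As $s\notin K$ and $5s_i\in\mathbb Z$, we have $\delta\ge\frac15$. As $\kappa(s)>0$, some $s_i>0$. So at most six coordinates are negative and at most six are positive; in particular $Q\le6\delta$. By (2) and (5),
$$\tfrac h4P\le\sum\kappa_is_i^+=\kappa(s)+\sum\kappa_is_i^-\le h+\tfrac h2Q,\quad\text{so } P\le4+2Q;$$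
$$\tfrac h2P\ge\sum\kappa_is_i^+>\sum\kappa_is_i^-\ge\tfrac h4Q,\quad\text{so } P>\tfrac Q2\ge\tfrac\delta2 .$$
Since $P,Q\ge0$, both $P-Q$ and $Q-P$ are at most $4+2Q$. Using $10\le50\delta$, we get
$$|\eta(s)|=\tfrac52|P-Q|\le\tfrac52(4+2Q)\le10+30\delta\le80\delta .$$
Choose $p$ with $s_p=-\delta$ and $q$ with $s_q$ maximal, so $s_q\ge\frac P6>\frac\delta{12}$. Since $h\le5h\delta$ and $h\ge7$,
$$c_p(s)\le-5(h+1)\delta+h\le-5\delta,\qquad c_q(s)\ge\tfrac{5(h+1)}{12}\delta\ge3\delta .$$

**Step 2: a degree reached by at most one copy of $y$.** Let $k=\sum_{i\ne q}2m\,e_i\in K\cap\Lambda$ with $m\ge1$ so large that $t:=k+s\in K$; this is possible because $t_q=s_q>0$. Since $k_q=0<s_q$,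
$$k-(\nu-1)s\notin K\quad\text{for all integers }\nu\ge2. \tag{6}$$

**Step 3: the two boxes cross.** Let $A=B(t)$ and $B'=x^0+B(k)$. Both $A\times\{t\}$ and $B'\times\{t\}$ lie in $C'$. In direction $i$ their lengths are $|A_i|=2M(t)+nc_i(t)$ and $|B'_i|=2M(k)+nc_i(k)$, all at least $1$, because $c_i\ge\kappa$ on $K$ and $\kappa(t),\kappa(k)$ are positive integers. Moreover
$$|M(t)-M(k)|\le\tfrac35|\eta(s)|+1\le48\delta+1\le53\delta .$$
Hence, for $n\ge42$ and with $\delta\ge\frac15$,
$$|B'_p|-|A_p|=2\big(M(k)-M(t)\big)-nc_p(s)\ge(5n-106)\delta\ge4,$$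
$$|A_q|-|B'_q|=2\big(M(t)-M(k)\big)+nc_q(s)\ge(3n-106)\delta\ge4 .$$
The two overhangs of $B'_p$ over $A_p$ (right end and left end) sum to at least $4$, so at one end $B'_p$ extends beyond $A_p$ by at least $2$. In the same way $A_q$ extends beyond $B'_q$ by at least $2$ at one end.

**Step 4: the midpoint.** Note $p\ne q$. After reflecting the coordinates $x_p,x_q$ if necessary, which only affects notation, we may assume that these ends are the right ends. So with $a_1=\max A_p$, $b=\max B'_p$, $b_1=\max B'_q$, $a=\max A_q$ we have $b\ge a_1+2$ and $a\ge b_1+2$. All sides have length at least $1$, so each contains integers of both parities, and we can choose integer points $u\in A$, $w\in B'$ with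

- $u_q=a$ and $w_p=b$;
- $u_p\in\{a_1,a_1-1\}$ with $u_p\equiv b$ mod $2$;
- $w_q\in\{b_1,b_1-1\}$ with $w_q\equiv a$ mod $2$;
- $u_i\equiv w_i$ mod $2$ in all other coordinates.

Then $z=\frac{u+w}2\in\mathbb Z^r$ and $(z,t)\in C'\cap L$. But $z_p\ge\frac{(a_1-1)+(a_1+2)}2=a_1+\frac12$, so $z\notin A$, and $z_q\ge b_1+\frac12$, so $z\notin B'$.

**Step 5: contradiction.** Write $(z,t)=c'+\nu y$ with $c'\in C\cap L$ and $\nu\ge0$. If $\nu=0$, then $z\in B(t)=A$. If $\nu=1$, then $c'=(z-x^0,k)$, so $z-x^0\in B(k)$ and $z\in B'$. If $\nu\ge2$, the degree of $c'$ is $t-\nu s=k-(\nu-1)s\notin K$ by (6). All three are impossible.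

## 10. No step up from $C_n$: new degree inside $K$

Now $s\in K$. By (5) and (3), $s=g\in G$, and $x^0\notin B(g)$. Here the fractional padding does its work.

**Step 1: normalize $y$.** For each $\iota$, the linear map that replaces $x_\iota$ by $nc_\iota(s)-x_\iota$ (and fixes the degree and the other coordinates) is an automorphism of $L$ that preserves $C$ and all heights. Applying it to $C'$ and $y$ if necessary, we may assume that for some $\iota$ and some integer $\rho\ge1$
$$x^0_\iota=M(g)+nc_\iota(g)+\rho .$$

To see what will happen, consider the wall form $\ell=5\big(x_\iota-nc_\iota(s)\big)-3\eta(s)$, which is integral on $L$ and $\le0$ on $C$. On a lattice point of degree $s'\in K$ with $x_\iota=M(s')+nc_\iota(s')+\rho$ it equals $5(\rho-f(s'))$. For $\rho=1$ this is $5$, $2$, $4$ over the degrees $e_i+e_j$, $\omega_j$, $\theta$ of $G$, and it is $1$ only over degrees of class $3$, none of which is in $G$. So no allowed $y$ is at distance $1$ from the wall, and lattice points closer to the wall get pulled into $C'$. They sit over degrees of the following kind.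

**Step 2: a suitable degree for each $g$.**

**Claim.** There are $t\in K\cap\Lambda$ and $\lambda\in(0,1)$ such that $t-g$ has a negative coordinate, $k:=t-\lambda g\in e_l+K$ for some $l$, and $\lambda(1-f(g))\ge1-f(t)$.

*Proof of the claim.* Note that $\frac35\mathbf 1+e_l=\theta+\omega_l\in\Lambda$ has class $3$, so $f=\frac45$.

If $g=e_i+e_j$ with $i\le j$, then $f(g)=0$. Take $t=\frac35\mathbf 1+e_l$ with $l\ne i$, and $\lambda=\frac15$. Then $(t-g)_i\le\frac35-1<0$. The coordinates of $t-\frac15g$ are at least $\frac35-\frac25=\frac15$, and the $l$-th is at least $\frac85-\frac15=\frac75$, since $g_l\le1$ for $l\ne i$. Finally $\frac15\cdot1=1-\frac45$.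

If $g=\theta$, then $f(g)=\frac15$. Take $t=\omega_1$, of class $1$ with $f(t)=\frac35$, and $\lambda=\frac12$. Then $t-\frac12\theta=e_1$, $(t-g)_2=\frac15-\frac25<0$, and $\frac12\cdot\frac45=\frac25=1-\frac35$.

If $g=\omega_j$, then $f(g)=\frac35$. Take $t=\frac35\mathbf 1+e_l$ with $l\ne j$, and $\lambda=\frac12$. In $t-\frac12\omega_j$ the $j$-th coordinate is $\frac35-\frac35=0$, the $l$-th is $\frac85-\frac1{10}=\frac32$, and the others are $\frac12$. Also $(t-g)_j=\frac35-\frac65<0$, and $\frac12\cdot\frac25=\frac15=1-\frac45$. $\square$

**Step 3: a lattice point beyond the wall over $t$.** For $0\le\lambda'\le\lambda$ we have $t-\lambda'g=k+(\lambda-\lambda')g\in K$, so the fiber of $C'$ over $t$ contains the box $\lambda'x^0+C_{t-\lambda'g}$. The maximum of its $\iota$-th coordinate is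
$$V(\lambda')=\lambda'\big(M(g)+nc_\iota(g)+\rho\big)+\tfrac35\eta(t-\lambda'g)+nc_\iota(t-\lambda'g)=nc_\iota(t)+M(t)+f(t)+\lambda'\big(\rho-f(g)\big).$$
Here $V(0)<nc_\iota(t)+M(t)+1$ because $f(t)<1$, and $V(\lambda)\ge nc_\iota(t)+M(t)+1$ because $\lambda(\rho-f(g))\ge\lambda(1-f(g))\ge1-f(t)$. By continuity there is $\lambda'\in(0,\lambda]$ with
$$V(\lambda')=nc_\iota(t)+M(t)+1,$$
an integer. Put $k'=t-\lambda'g\in k+K$. Every side of the box $\lambda'x^0+C_{k'}$ has length
$$\tfrac65\eta(k')+nc_i(k')\ge nc_i(k')\ge\kappa(k')\ge\kappa(k)\ge\kappa(e_l)>\tfrac h4>1,$$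
so it contains an integer in each direction. Thus the box contains a point $z\in\mathbb Z^r$ with $z_\iota=nc_\iota(t)+M(t)+1$, and $(z,t)\in C'\cap L$.

**Step 4: contradiction.** Write $(z,t)=c'+\nu y$ with $c'\in C\cap L$ and $\nu\ge0$. If $\nu=0$, then $z\in B(t)$, which contradicts the value of $z_\iota$. If $\nu\ge1$, the degree of $c'$ is $t-\nu g=(t-g)-(\nu-1)g$, which has a negative coordinate because $t-g$ has one and $g\in K$; but $c'\in C$ has degree in $K$. Both are impossible.

So no such $C'$ exists.

## 11. Infinitely many orbits of one-point components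

We finish the proof of Theorem 4, and with it Theorem 3.

**Step 1: $C_n$ is an isolated point.** If $E<C_n$ in $X^{(h)}$, the last step of a connecting chain in $X^{(h)}$ gives a cone $D$ as in Section 8. If $C_n<E$, the first step gives a cone $C'$ as in Sections 9 and 10. Neither exists. So for every $n\ge42$ the cone $C_n$ is comparable to no other element of $X^{(h)}$; it is an isolated vertex, that is, a one-point component of $|X^{(h)}|$. Since $C_n\notin X^{(h-1)}$ by Lemma 7, this component does not meet $|X^{(h-1)}|$ and belongs to the set $S$ in (1).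

**Step 2: different $n$ give different orbits.** The group $\Gamma$ acts by automorphisms of the lattice that preserve heights, so it preserves the number of Hilbert basis elements. That number is
$$\#\mathrm{Hilb}(C_n)=\sum_{g\in G}\prod_{i=1}^r\big(2M(g)+nc_i(g)+1\big),$$
which is strictly increasing in $n$ because $c_i(g)\ge\kappa(g)>0$. So the $C_n$, $n\ge42$, lie in pairwise different $\Gamma$-orbits.

**Step 3: finite generation fails.** Recall that the coinvariants of a $\mathbb Z[\Gamma]$-module $W$ are $W_\Gamma=W/\langle\gamma w-w\rangle$. A surjection $\mathbb Z[\Gamma]^N\to W$ induces a surjection $\mathbb Z^N\to W_\Gamma$, so finitely generated modules have finitely generated coinvariants. For the permutation module $\mathbb Z[S]$ the coinvariants are $\mathbb Z[S]_\Gamma=\mathbb Z[S/\Gamma]$, free abelian on the orbits. By Steps 1 and 2 the set $S/\Gamma$ is infinite. By (1), $H_0(|X^{(h)}|,|X^{(h-1)}|)$ has coinvariants free abelian of infinite rank, and it is not finitely generated over $\mathbb Z[\Gamma]$.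

**Step 4: the direct summand.** The set $S$ is the disjoint union of its orbits, and the orbits of the $C_n$ contribute the direct summand $\bigoplus_{n\ge42}\mathbb Z[\Gamma/\Gamma_n]$, where $\Gamma_n$ is the stabilizer of $C_n$. An element of $\Gamma_n$ permutes the finite set $\mathrm{Hilb}(C_n)$, which spans the space because $C_n$ is full-dimensional, so the action of $\Gamma_n$ on this set is faithful. Hence $\Gamma_n$ is finite.

**Step 5: the range of $d$ and $j$.** By Lemma 6 all this applies with $h=7$ and with every $h\ge187$, that is, $j=h-1=6$ or $j\ge186$, and for all $r\ge7$, that is, all $d=7+r\ge14$. This proves Theorem 4; the case $d=14$, $h=7$ is Theorem 3. Hence (b) is false, and so is the conjecture as stated. $\blacksquare$
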